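\title{Preventing a packing by deleting vertices:\\ single-exponential time fails under ETH}

\begin{abstract}
Fix a graph $H$. Given a graph $G$ on $n$ vertices, some of them undeletable, and integers $k$ and $\ell$, one asks whether deleting at most $k$ vertices can leave no $\ell$ vertex-disjoint copies of $H$. Let $p=k+\ell$. We show that, under the Exponential-Time Hypothesis, this problem has no $2^{O(p)}n^{O(1)}$ algorithm for $H=K_4$, which answers a question of Focke, Frei, Li, Marx, Schepper, Sharma and W\k{e}grzycki in the negative. More precisely, the optimal running time is $2^{\Theta(p\log p)}n^{O(1)}$ for every connected $H$ that has a block on at least three vertices not isomorphic to a subgraph of another block; this includes all $2$-connected graphs. For the path on three vertices the problem is solvable in time $2^{O(p)}n^{O(1)}$. The lower bounds rest on a hypergraph in which a matching of size $O(t\sqrt M)$ selects one of $M$ given sets of size at most $t$ and certifies that it is untouched.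
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix a graph $H$ with $h\ge1$ vertices. A \emph{copy} of $H$ in a graph $G$ is a subgraph isomorphic to $H$, not necessarily induced, and $\nu_H(G)$ is the maximum number of pairwise vertex-disjoint copies of $H$ in $G$. The problem $\mathrm{UndelHitPack}(H)$ is the following.

\begin{quote}
\emph{Input:} a graph $G$ on $n$ vertices, a set $U\subseteq V(G)$ of \emph{undeletable} vertices, and integers $k,\ell\ge0$.\\
\emph{Question:} is there a set $S\subseteq V(G)\setminus U$ with $|S|\le k$ and $\nu_H(G-S)<\ell$?
\end{quote}

Such a set $S$ is a \emph{solution}. Throughout, $p=k+\ell$, logarithms are to base $2$, $[r]=\{1,\dots,r\}$, and $n^{O(1)}$ means $n^d$ for an arbitrary constant $d$. The graph $H$ is not part of the input, and constants may depend on it.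

The problem joins two standard problems. For $\ell=1$ and $U=\emptyset$ it is the hitting problem: delete at most $k$ vertices so as to destroy all copies of $H$. For $k=0$ it is the complement of the packing problem: does $G$ contain $\ell$ disjoint copies of $H$? Both ends are solvable in time single-exponential in the parameter. For hitting, find a copy of $H$ and branch on which of its $h$ vertices to delete; this takes time $h^kn^{O(1)}$. For packing, color coding gives time $2^{O(\ell)}n^{O(1)}$ (Lemma~\ref{lem:pack}). The smallest graphs behave just as well between the two ends. For $H=K_1$ the best one can do is to delete $\min(k,n-|U|)$ vertices, so the answer is yes exactly when $n-\min(k,n-|U|)<\ell$. For $H=K_2$ the problem is known to be solvable in time $3^pn^{O(1)}$. For cliques $K_q$ and for $C_4$ it is known to be solvable in time $2^{O(p\log p)}n^{O(1)}$. One would guess from this that the factor $\log p$ is an artifact of the algorithms. Focke, Frei, Li, Marx, Schepper, Sharma and W\k{e}grzycki~\cite{FFL} posed the following question as open.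

\begin{quote}
\emph{Is there, for every fixed connected graph $H$, an algorithm for $\mathrm{UndelHitPack}(H)$ with running time $2^{c_H(k+\ell)}n^{d_H}$, where $c_H$ and $d_H$ depend only on $H$?}
\end{quote}

The answer is no, under the Exponential-Time Hypothesis (ETH), which is recalled in Section~\ref{sec:eth}.

\begin{theorem}\label{thm:clique}
Assume ETH. For every fixed $q\ge4$, in particular for $H=K_4$, there is $\varepsilon>0$ such that $\mathrm{UndelHitPack}(K_q)$ has no algorithm with running time $2^{\varepsilon p\log p}n^{O(1)}$. Hence it has no $2^{O(p)}n^{O(1)}$ algorithm. Moreover, for no constant $C$ is there an algorithm with running time $2^{\varepsilon k\log p+C\ell}n^{O(1)}$.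
\end{theorem}

The last sentence locates the logarithm: it is a price paid per deleted vertex, and it cannot be traded for a larger constant in front of $\ell$. A simple branching algorithm matches the exponent $p\log p$.

\begin{theorem}\label{thm:upper}
For every fixed graph $H$, connected or not, $\mathrm{UndelHitPack}(H)$ is solvable in time $2^{O(k\log(\ell+1)+\ell)}n^{O(1)}$, which is at most $2^{O(p\log p)}n^{O(1)}$ for $p\ge2$.
\end{theorem}

The lower bound holds well beyond cliques. A graph is \emph{$2$-connected} if it has at least three vertices, is connected, and stays connected after the deletion of any one vertex. A \emph{block} of a graph is a maximal connected subgraph that has no cut vertex of its own; a block on at least three vertices is $2$-connected, and every $2$-connected subgraph lies in a block.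

\begin{theorem}\label{thm:block}
The conclusions of Theorem~\ref{thm:clique} hold for every connected graph $H$ that has a block $B$ with at least three vertices such that $B$ is not isomorphic to a subgraph of another block of $H$. This includes all $2$-connected graphs, among them all $K_q$ and $C_q$ with $q\ge3$. For all these $H$ the optimal running time under ETH is $2^{\Theta(p\log p)}n^{O(1)}$.
\end{theorem}

A $2$-connected graph is its own only block, so it satisfies the condition trivially; the last sentence combines the lower bound with Theorem~\ref{thm:upper}. Not every graph larger than $K_2$ is hard.

\begin{theorem}\label{thm:path}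
For the path $P_3$ on three vertices, $\mathrm{UndelHitPack}(P_3)$ is solvable in time $2^{O(p)}n^{O(1)}$.
\end{theorem}

The connected graphs on at most three vertices are $K_1$, $K_2$, $P_3$ and $K_3$, so the remarks on $K_1$ and $K_2$ above and Theorems~\ref{thm:block} and~\ref{thm:path} give the following.

\begin{corollary}\label{cor:small}
Under ETH, among the connected graphs $H$ on at most three vertices, $K_3$ is the only one for which $\mathrm{UndelHitPack}(H)$ has no $2^{O(p)}n^{O(1)}$ algorithm.
\end{corollary}

These results are not a complete classification. Trees other than $K_1$, $K_2$, $P_3$, and graphs with a cycle that do not satisfy the block condition of Theorem~\ref{thm:block}, are not decided here beyond the upper bound of Theorem~\ref{thm:upper}.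

It helps to read an instance as a game with two moves: a \emph{deleter} chooses $S$, then a \emph{packer} tries to place $\ell$ disjoint copies of $H$ in $G-S$. In the lower bounds the deleter's move encodes a truth assignment of a formula of size $N$ by $O(N/\log N)$ deleted vertices, each carrying $\Theta(\log N)$ bits (Section~\ref{sec:eth}), and the packer wins exactly when he can point to a violated constraint. He has about $N$ constraints to choose from but may use only $o(N)$ copies of $H$; the hypergraph of Section~\ref{sec:selector} makes this possible. Theorem~\ref{thm:clique} then follows quickly (Section~\ref{sec:clique}). It is contained in Theorem~\ref{thm:block}, whose proof (Section~\ref{sec:block}) needs an additional girth argument; we prove it separately because it answers the question with the least machinery. Sections~\ref{sec:upper} and~\ref{sec:path} contain the two algorithms.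

\section{Branching on a packing}\label{sec:upper}

We first need to find packings. An \emph{$(n,r)$-perfect hash family} on an $n$-element set $V$ is a family of functions $V\to[r]$ such that every $r$-element subset of $V$ is mapped bijectively onto $[r]$ by some member. There is such a family of size $2^{O(r)}\log n$, and it can be constructed in time $2^{O(r)}n^{O(1)}$~\cite{AYZ}.

\begin{lemma}\label{lem:pack}
One can decide whether $\nu_H(G)\ge\ell$, and if so find $\ell$ disjoint copies of $H$, in time $2^{O(h\ell)}n^{O(h)}$.
\end{lemma}

\begin{proof}
Let $r=h\ell$; if $r>n$, there is no such packing. List the family $\mathcal Q$ of all $h$-element vertex sets that carry a copy of $H$, in time $n^{O(h)}$. Fix a function $\chi\colon V(G)\to[r]$. Call $T\subseteq[r]$ \emph{feasible} if $T=\emptyset$, or if some $Q\in\mathcal Q$ has $|\chi(Q)|=h$, $\chi(Q)\subseteq T$ and $T\setminus\chi(Q)$ feasible. All feasible sets are computed in order of size in time $2^rn^{O(h)}$. If $[r]$ is feasible, unwinding the recursion yields $\ell$ members of $\mathcal Q$ with pairwise disjoint color sets, and these members are pairwise disjoint. Conversely, if $Q_1,\dots,Q_\ell\in\mathcal Q$ are pairwise disjoint and $\chi$ is injective on their union, which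 has $r$ elements, then $[r]$ is feasible. So it suffices to run the computation for every $\chi$ in an $(n,r)$-perfect hash family.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
For $\ell=0$ the answer is no, since $\nu_H\ge0$. Let $\ell\ge1$. The algorithm maintains a set $S$ of deletable vertices, initially empty, and decides whether some solution contains $S$. If $\nu_H(G-S)<\ell$, accept. Otherwise, if $|S|=k$, reject. Otherwise take $\ell$ disjoint copies of $H$ in $G-S$. A solution that contains $S$ must destroy one of them, so it contains one of their $h\ell$ vertices; recurse on $S\cup\{y\}$ for each deletable such vertex $y$, and accept if some call accepts.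

The recursion tree has depth at most $k$ and at most $\sum_{i=0}^k(h\ell)^i\le(1+h\ell)^k$ nodes, and each node costs $2^{O(h\ell)}n^{O(h)}$ by Lemma~\ref{lem:pack}. Since $\log(\ell+1)\ge1$, we have $\log(1+h\ell)\le\log h+\log(\ell+1)\le(1+\log h)\log(\ell+1)$, which gives the first bound. For the second, $k\log(\ell+1)+\ell\le p\log(p+1)\le 2p\log p$ when $p\ge2$.
\end{proof}

The logarithm enters because each deleted vertex is guessed among $h\ell$ candidates. The lower bounds show that for many $H$ a cost of this kind cannot be avoided.

\section{ETH and Hitting Set with few deletions}\label{sec:eth}

A \emph{$3$-CNF formula} is a conjunction of clauses, each a disjunction of at most three literals. Its \emph{size} is the number of variables plus the number of clauses. ETH asserts that for some $\delta>0$ the satisfiability of $3$-CNF formulas with $v$ variables cannot be decided in time $2^{\delta v}$ times a polynomial in the size. We use it only through the following standard consequence, obtained with the Sparsification Lemma~\cite{IPZ}.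

\begin{equation}\label{eq:eth}
\parbox{0.82\textwidth}{\emph{Assuming ETH, there is $\delta_0>0$ such that the satisfiability of $3$-CNF formulas of size $N$ cannot be decided in time $2^{\delta_0N}N^{O(1)}$.}}
\end{equation}

We may assume that every clause is nonempty, that the literals of a clause are on distinct variables, and that every variable occurs: a formula with an empty clause is unsatisfiable, and merging repeated literals, removing clauses that contain a variable and its negation, and removing unused variables preserve satisfiability and do not increase the size. The next lemma fixes the budget that a reduction has to respect.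

\begin{lemma}\label{lem:budget}
Let $H$ be a graph, $\eta>0$ and $N_0\ge 2$. Suppose that a polynomial-time algorithm maps every $3$-CNF formula $\varphi$ of size $N\ge N_0$ to an instance of $\mathrm{UndelHitPack}(H)$ with
\[
k=O(N/\log N),\qquad 2\le\ell=O(N^{1-\eta}),
\]
which is a yes-instance if and only if $\varphi$ is satisfiable. Then the conclusions of Theorem~\ref{thm:clique} hold for $H$.
\end{lemma}

\begin{proof}
The instances have $n=N^{O(1)}$ vertices. There is a constant $C_1$ such that $p\le C_1N/\log N$ and $p\le N$ for all large $N$; then $k\log p\le p\log p\le C_1N$. Put $\varepsilon=\delta_0/(2C_1)$. On these instances the exponents $\varepsilon p\log p$, $\;\varepsilon k\log p+C\ell$ and $Cp$ are at most $\delta_0N/2$, $\;\delta_0N/2+o(N)$ and $o(N)$, for every constant $C$. An algorithm with any of the three running times therefore decides formulas of size $N$ beyond some threshold in time $2^{\delta_0N}N^{O(1)}$, and smaller formulas are decided by brute force in constant time. This contradicts~\eqref{eq:eth}.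
\end{proof}

The deleter thus has $O(N/\log N)$ moves to describe an assignment of up to $N$ variables, and each move must fix the values of $\Theta(\log N)$ variables at once. The language for this is \emph{Hitting Set}: given a finite set $\Omega$, subsets $A_1,\dots,A_M\subseteq\Omega$ and an integer $k$, is there $S\subseteq\Omega$ with $|S|\le k$ that meets every $A_c$?

\begin{lemma}\label{lem:group}
Let the variables of a $3$-CNF formula $\varphi$ be partitioned into groups $Z_1,\dots,Z_g$, possibly empty, of size at most $b$. Let $\Omega_i=\{\omega_{i,f}: f\in\{0,1\}^{Z_i}\}$ and $\Omega=\Omega_1\cup\dots\cup\Omega_g$, and for each clause $\kappa$ let $A_\kappa$ be the set of all $\omega_{i,f}$ such that $f$ makes true some literal of $\kappa$ whose variable lies in $Z_i$. Then each of the sets $\Omega_i$ and $A_\kappa$ has at most $3\cdot2^b$ elements, and $\varphi$ is satisfiable if and only if some $S\subseteq\Omega$ with $|S|\le g$ meets all of them.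
\end{lemma}

\begin{proof}
We have $1\le|\Omega_i|\le2^b$, and $A_\kappa$ meets at most three of the $\Omega_i$, namely those whose group contains a variable of $\kappa$. The $\Omega_i$ are pairwise disjoint, so a set $S$ with $|S|\le g$ meets all of them if and only if $S=\{\omega_{1,f_1},\dots,\omega_{g,f_g}\}$ for some $f_1,\dots,f_g$. Such sets correspond to assignments of all variables, and $S$ meets $A_\kappa$ if and only if the assignment satisfies $\kappa$.
\end{proof}

With $b=\Theta(\log N)$ this gives a Hitting Set instance with budget $O(N/\log N)$, with $M=O(N)$ sets, and with set sizes bounded by a small power $t$ of $N$.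

\section{A hypergraph that selects one set}\label{sec:selector}

It remains to build a graph containing $\Omega$, with everything else undeletable, in which a packing of size $\ell$ survives the deletion of $S\subseteq\Omega$ exactly when $S$ misses some $A_c$. We first do this for hypergraphs. A \emph{matching} is a family of pairwise disjoint hyperedges, and it \emph{avoids} $S$ if none of its hyperedges meets $S$.

Three difficulties shape the construction. First, a hyperedge will later become a copy of $H$, so it has bounded size and cannot contain $A_c$. To certify $A_c\cap S=\emptyset$ the packer uses $t$ hyperedges, one for each element of $A_c$, and these must become available all together. An even cycle acts as the switch: it has exactly two perfect matchings, and if the edges of one of them carry extra vertices, called \emph{ports}, then choosing the other one releases all ports at once. Second, only one switch may be turned, or the packer could combine elements of different sets. So the edges of the second perfect matching carry extra vertices too, called \emph{tokens}, which all switches share. Third, a switch with $t$ ports contributes at least $t$ hyperedges to the matching in either position, so one switch per set would give $\ell\ge Mt$,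 far above the budget of Lemma~\ref{lem:budget}. We therefore arrange the sets in an $s\times s$ array with $s\approx\sqrt M$, use one switch per row and one per column, and let the elements of $A_c$ be reached only through a port of its row and a port of its column.

\medskip\noindent\textbf{Data.} A finite set $\Omega$; subsets $A_1,\dots,A_M$ with $M\ge1$ and $|A_c|\le t$, where $t\ge2$, each with a fixed enumeration $A_c=\{A_c(1),\dots,A_c(|A_c|)\}$; an odd integer $L\ge1$; an integer $s$; and an injective \emph{address map} $c\mapsto(c_1,c_2)\in[s]^2$.

\medskip\noindent\textbf{Vertices.} The elements of $\Omega$ and the following \emph{core} vertices, for each \emph{side} $\iota\in\{1,2\}$, $a\in[s]$ and $j\in[t]$: the \emph{rim vertices} $w^{\iota,a}_r$ with $r\in\mathbb Z_{2tL}$, the \emph{ports} $x^\iota_{j,a}$, and the \emph{tokens} $\sigma^\iota_j$.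

\medskip\noindent\textbf{Hyperedges.} The \emph{wheel edge} $F^{\iota,a}_r$, for $r\in\mathbb Z_{2tL}$, consists of $w^{\iota,a}_r$ and $w^{\iota,a}_{r+1}$, together with the port $x^\iota_{j,a}$ if $r=(2j-2)L$ and the token $\sigma^\iota_j$ if $r=(2j-1)L$. The \emph{access edge} $E_{c,j}$, for $c\in[M]$ and $j\in[t]$, consists of $x^1_{j,c_1}$ and $x^2_{j,c_2}$, together with $A_c(j)$ if $j\le|A_c|$.

\medskip
This is the \emph{selector hypergraph} $\mathcal S$. All hyperedges have two or three vertices. The \emph{wheel} $(\iota,a)$ consists of the vertices $w^{\iota,a}_r$ and the hyperedges $F^{\iota,a}_r$ (Figure~\ref{fig:wheel}); its \emph{rim} is the cycle $w_0w_1\cdots w_{2tL-1}$, whose length is at least $4$ because $t\ge2$. A wheel edge $F_r$ is \emph{even} or \emph{odd} according to the parity of $r$. Since $L$ is odd, ports lie only in even wheel edges and tokens only in odd ones; for even $L$ the odd edges would carry nothing and every wheel could release its ports for free. The value $L=1$ suffices for cliques of order at least four; larger $L$ serves in Section~\ref{sec:block} to lengthen cycles. With respect to a given matching, a wheel is \emph{even} if the matching contains all its $tL$ even edges and \emph{odd} if it contains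 all its $tL$ odd edges.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \r in {0,2,4,6,8,10} \draw[very thick] ({105-30*\r}:2) -- ({75-30*\r}:2);
\foreach \r in {1,3,5,7,9,11} \draw[dashed] ({105-30*\r}:2) -- ({75-30*\r}:2);
\foreach \a in {90,270} \draw[very thick] ({\a+15}:2) -- (\a:2.8) -- ({\a-15}:2);
\foreach \a in {0,180} \draw[dashed] ({\a+15}:2) -- (\a:2.8) -- ({\a-15}:2);
\foreach \r in {0,...,11} {
  \filldraw[fill=white] ({105-30*\r}:2) circle (2.6pt);
  \node at ({105-30*\r}:1.55) {\small $w_{\r}$}; }
\foreach \r in {2,5,8,11} \fill ({105-30*\r}:2) circle (2.6pt);
\foreach \a in {0,90,180,270} \filldraw[fill=gray] (\a:2.8) circle (2.6pt);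
\node at (90:3.15) {$x_1$}; \node at (270:3.15) {$x_2$};
\node at (0:3.2) {$\sigma_1$}; \node at (180:3.2) {$\sigma_2$};
\end{tikzpicture}
\caption{A wheel with $t=2$ and $L=3$. Each segment or triangle is a hyperedge: even ones are solid, odd ones dashed. The ports $x_1,x_2$ belong to this wheel; the tokens $\sigma_1,\sigma_2$ are shared by all wheels of the same side. With weight $\frac14$ on white, $\frac12$ on gray and $\frac34$ on black vertices, every hyperedge has total weight $1$.}
\label{fig:wheel}
\end{figure}

\begin{example}\label{ex:small}
Let $\Omega=\{\omega_1,\omega_2,\omega_3\}$, $A_1=\{\omega_1,\omega_2\}$ and $A_2=\{\omega_2,\omega_3\}$, enumerated in this order, with $t=s=2$, $L=1$ and addresses $(1,1)$ and $(1,2)$. There are four wheels. In the wheel $(\iota,a)$ the even edges are $\{w_0,w_1,x^\iota_{1,a}\}$ and $\{w_2,w_3,x^\iota_{2,a}\}$, and the odd edges are $\{w_1,w_2,\sigma^\iota_1\}$ and $\{w_3,w_0,\sigma^\iota_2\}$. A wheel contributes at most two edges to a matching, and exactly two only if it is even or odd. The access edges are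
\[
\begin{aligned}
E_{1,1}&=\{x^1_{1,1},x^2_{1,1},\omega_1\}, &\quad E_{1,2}&=\{x^1_{2,1},x^2_{2,1},\omega_2\},\\
E_{2,1}&=\{x^1_{1,1},x^2_{1,2},\omega_2\}, &\quad E_{2,2}&=\{x^1_{2,1},x^2_{2,2},\omega_3\}.
\end{aligned}
\]
The set $S=\{\omega_1\}$ misses $A_2$. Make the wheels $(1,1)$ and $(2,2)$ odd and the other two even, and add $E_{2,1}$ and $E_{2,2}$: this is a matching with $8+2=10$ edges that avoids $S$. The set $S=\{\omega_2\}$ meets both sets. The surviving access edges $E_{1,1}$ and $E_{2,2}$ are disjoint, and a matching with $10$ edges would need both of them and two edges from each wheel. But $E_{1,1}$ takes a port of the wheel $(2,1)$ and $E_{2,2}$ takes a port of the wheel $(2,2)$, so neither wheel is even, and they cannot both be odd because both would need $\sigma^2_1$. So at most $9$ edges fit.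
\end{example}

In general there are many more access edges, and one has to exclude that the packer matches some wheels imperfectly and recovers the loss through additional access edges. A weighting of the vertices under which every hyperedge has weight $1$ settles this.

\begin{lemma}\label{lem:selector}
Let $\ell=t(2sL+1)$ and $S\subseteq\Omega$. Every matching of $\mathcal S$ has at most $\ell$ hyperedges, and there is a matching with $\ell$ hyperedges that avoids $S$ if and only if $A_c\cap S=\emptyset$ for some $c$.
\end{lemma}

\begin{proof}
Give weight $0$ to the elements of $\Omega$ and weight $\frac12$ to all ports and tokens. Then every access edge has weight $1$. In each wheel, cut the rim at the $2t$ pairs $w_rw_{r+1}$ with $r$ a multiple of $L$. This leaves $2t$ paths with $L$ vertices each. Along each path let the weights alternate $\frac14,\frac34,\frac14,\dots$; since $L$ is odd, both ends receive $\frac14$. If $r$ is not a multiple of $L$, then $F_r$ consists of two consecutive vertices of a path and has weight $\frac14+\frac34=1$. If $r$ is a multiple of $L$, then $F_r$ consists of two path ends and one port or token, and has weight $\frac14+\frac14+\frac12=1$.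

Each path has weight $\frac{L-1}2+\frac14$, so each rim has weight $2t(\frac L2-\frac14)=tL-\frac t2$. There are $2s$ rims, $2st$ ports and $2t$ tokens, so the total weight is
\[
2s\Bigl(tL-\frac t2\Bigr)+2st\cdot\frac12+2t\cdot\frac12=2stL+t=\ell .
\]
The number of hyperedges of a matching equals the weight of their union. Hence it is at most $\ell$, and since all core vertices have positive weight, it equals $\ell$ if and only if the matching covers every core vertex.

Suppose $A_c\cap S=\emptyset$. Take all odd edges of the wheels $(1,c_1)$ and $(2,c_2)$, all even edges of the other wheels, and $E_{c,1},\dots,E_{c,t}$. Within a wheel, edges of the same parity are disjoint. Different wheels share only tokens, and on each side only one wheel uses tokens. The access edges use the ports of the two odd wheels, which no chosen wheel edge contains, and they are pairwise disjoint since they differ in $j$ and the elements $A_c(j)$ are distinct. So this is a matching, it avoids $S$, and it has $2s\cdot tL+t=\ell$ hyperedges.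

Conversely, let $\mathcal F$ be a matching with $\ell$ hyperedges that avoids $S$. It covers all core vertices. Rim vertices lie only in edges of their own wheel, so in each wheel the edges of $\mathcal F$ induce a perfect matching of the rim. An even cycle of length at least $4$ has exactly two perfect matchings, so every wheel is even or odd. The token $\sigma^\iota_1$ lies in exactly one member of $\mathcal F$; it lies only in odd edges of wheels of side $\iota$, and every odd wheel of side $\iota$ covers it. Hence exactly one wheel $(\iota,a_\iota)$ of side $\iota$ is odd, and the ports of side $\iota$ not covered by wheel edges of $\mathcal F$ are exactly $x^\iota_{j,a_\iota}$, $j\in[t]$.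

Fix $j$. The port $x^1_{j,a_1}$ is covered by an access edge of $\mathcal F$, which has the form $E_{c,j}$ with $c_1=a_1$. This edge also contains $x^2_{j,c_2}$, which therefore lies in no wheel edge of $\mathcal F$, so $c_2=a_2$. The address map is injective, so $c$ is determined by $(a_1,a_2)$ and is the same for all $j$. Thus $E_{c,1},\dots,E_{c,t}$ belong to $\mathcal F$ and avoid $S$. Their union contains $A_c$, so $A_c\cap S=\emptyset$.
\end{proof}

\section{Cliques of order at least four}\label{sec:clique}

To pass from $\mathcal S$ to a graph we place a copy of $H$ on each hyperedge, padded with new vertices. The danger is that the union of these copies contains further copies of $H$, which the packer could use in ways that Lemma~\ref{lem:selector} does not control. For $K_q$ with $q\ge4$ a coloring excludes this.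

\begin{proposition}\label{prop:clique}
Let $q\ge4$. A Hitting Set instance with $M\ge1$ sets of size at most $t$, where $t\ge2$, and budget $k$ can be transformed in polynomial time into an equivalent instance of $\mathrm{UndelHitPack}(K_q)$ with the same $k$ and with $\ell=t(2\lceil\sqrt M\,\rceil+1)$.
\end{proposition}

\begin{proof}
Take the selector hypergraph $\mathcal S$ with $L=1$, $s=\lceil\sqrt M\,\rceil$ and any injective address map, which exists because $s^2\ge M$. For every hyperedge $e$ add a set $P_e$ of $q-|e|\ge1$ new \emph{private} vertices and make $e\cup P_e$ a clique. Let $G$ be the resulting graph and $U=V(G)\setminus\Omega$.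

Color the vertices of $\mathcal S$ as follows.
\[
\begin{array}{l|ccc}
&w_r,\ r\text{ even}& w_r,\ r\text{ odd}&\text{ports and tokens}\\ \hline
\text{side }1&1&2&3\\
\text{side }2&2&3&1
\end{array}
\]
The elements of $\Omega$ receive color $2$. In a wheel edge the two rim vertices have indices of different parity, so by the table its vertices have distinct colors; in an access edge the two ports have colors $3$ and $1$ and the element of $\Omega$ has color $2$. Two vertices of $\mathcal S$ are adjacent in $G$ only if they lie in a common hyperedge, so $G[V(\mathcal S)]$ is properly $3$-colored and contains no $K_4$. Since $q\ge4$, every copy of $K_q$ in $G$ contains a private vertex $u$, say $u\in P_e$, and is contained in the closed neighborhood of $u$, which is $e\cup P_e$ and has exactly $q$ vertices. So the copies of $K_q$ in $G$ are exactly the sets $e\cup P_e$.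

Consequently, for $S\subseteq\Omega$, families of disjoint copies of $K_q$ in $G-S$ correspond to matchings of $\mathcal S$ that avoid $S$. By Lemma~\ref{lem:selector}, $\nu_{K_q}(G-S)<\ell$ if and only if $S$ meets every $A_c$. The choice of $U$ confines the deleter to $\Omega$, so the two instances have the same solutions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:clique}]
Let $\varphi$ be a $3$-CNF formula with $v$ variables, $m$ clauses and size $N=v+m\ge2^8$. Let $b=\lfloor\frac18\log N\rfloor$, so that $b\ge\max(1,\frac1{16}\log N)$, and partition the variables into $g=\lceil v/b\rceil$ groups of size at most $b$. Lemma~\ref{lem:group} gives an equivalent Hitting Set instance with budget $k=g$, with $M=g+m\le N$ sets, and with set sizes at most $t=3\cdot2^b\le3N^{1/8}$; it is constructed in polynomial time since $|\Omega|\le g2^b\le N^{9/8}$. Proposition~\ref{prop:clique} turns it into an equivalent instance of $\mathrm{UndelHitPack}(K_q)$ with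
\[
k\le\frac{16N}{\log N}+1,\qquad 2\le\ell\le3N^{1/8}(2\sqrt N+3)=O(N^{5/8}).
\]
Lemma~\ref{lem:budget} applies with $\eta=\frac38$.
\end{proof}

\section{Graphs with a distinguished block}\label{sec:block}

The proof of Proposition~\ref{prop:clique} breaks down for $q=3$. Suppose that $A_c,A_{c'},A_{c''}$ have addresses $(a,b')$, $(a',b)$, $(a,b)$ and that $A_c(j)=A_{c'}(j)=\omega\ne A_{c''}(j)$. If every hyperedge is made a triangle, then $x^1_{j,a}$, $x^2_{j,b}$, $\omega$ form a triangle, with one edge from each of $E_{c,j}$, $E_{c',j}$, $E_{c'',j}$. It is not a hyperedge, and the packer can use it in place of $E_{c'',j}$ even when $A_{c''}(j)$ has been deleted.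

The source of the trouble is visible in the \emph{incidence graph} $I$ of $\mathcal S$, the bipartite graph whose nodes are the vertices and the hyperedges of $\mathcal S$, with $y$ adjacent to $e$ when $y\in e$: the three vertices and the three access edges above form a $6$-cycle in $I$. We show that large girth of $I$ excludes unintended copies (Lemma~\ref{lem:realize}), that the girth of $I$ is controlled by a much smaller graph (Lemma~\ref{lem:girth}), and that groups and addresses can be chosen so that this graph has large girth. The \emph{girth} of a graph is the length of a shortest cycle, and is infinite for a forest. Two of the proofs use the following observation.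

\begin{lemma}\label{lem:walk}
Let $u_0u_1\cdots u_r$ be a walk in a simple graph with $r\ge1$, $u_r=u_0$ and $u_{i-1}\ne u_{i+1}$ for $0<i<r$. Then the graph has a cycle of length at most $r$.
\end{lemma}

\begin{proof}
Choose $i<i'$ with $u_i=u_{i'}$ and $i'-i$ minimal. Then $u_i,\dots,u_{i'-1}$ are distinct, $i'-i\ne1$ as there are no loops, and $i'-i\ne2$ by hypothesis, so $u_i\cdots u_{i'}$ is a cycle.
\end{proof}

For the rest of the section fix $H$ and $B$ as in Theorem~\ref{thm:block}, let $\beta=|V(B)|\ge3$, and fix an odd integer $L>\beta$. Recall two textbook facts: any two edges of a $2$-connected graph lie on a common cycle, and a $2$-connected graph stays $2$-connected when a path with new inner vertices is added between two of its vertices.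

For $z\in V(B)$ let $R_z$ be the component of $H-E(B)$ that contains $z$, with \emph{root} $z$. Each component of $H-E(B)$ contains exactly one vertex of $B$. It contains at least one because $H$ is connected: a shortest path from any vertex to $V(B)$ uses no edge of $B$. If it contained two, a shortest path in $H-E(B)$ between two distinct vertices of $B$ could be added to $B$, contradicting the maximality of the block. So $H$ is the union of $B$ and the pairwise disjoint graphs $R_z$. Moreover,
\begin{equation}\label{eq:noB}
\text{no } R_z \text{ contains a copy of } B,
\end{equation}
because such a copy is $2$-connected, hence lies in a block of $H$, and this block contains edges outside $E(B)$, so it is not $B$. This is the only place where the hypothesis on the other blocks is used. It cannot be dropped from~\eqref{eq:noB}: if $H$ consists of two triangles with a common vertex $z$ and $B$ is one of them, then $R_z$ is the other.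

\subsection{Copies of $H$ on a hypergraph of large girth}

\begin{lemma}\label{lem:realize}
Suppose that the incidence graph $I$ of a selector hypergraph $\mathcal S$ has girth greater than $2\beta$. Then one can construct in polynomial time a graph $G$ with $\Omega\subseteq V(G)$ such that, for every $S\subseteq\Omega$, $\nu_H(G-S)$ equals the maximum size of a matching of $\mathcal S$ that avoids $S$.
\end{lemma}

\begin{proof}
For every hyperedge $e$ add a set $P_e$ of $\beta-|e|$ new vertices, where $\beta-|e|\ge0$ since $|e|\le3\le\beta$, and place a copy $B_e$ of $B$ on the vertex set $e\cup P_e$ in an arbitrary way. Let $G_0$ be the union of $V(\mathcal S)$ and all $B_e$. Two hyperedges with two common vertices would form a $4$-cycle in $I$, so distinct $B_e,B_{e'}$ share at most one vertex, which lies in $e\cap e'$, and they share no edge. A vertex may play different roles in the different $B_e$ that contain it, so we prepare it for every role: for each $y\in V(G_0)$ and each $z\in V(B)$, attach a new copy of $R_z$ with its root identified with $y$. This defines $G$.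

Given a matching that avoids $S$, take for each of its hyperedges $e$ the graph $B_e$ and, at the vertex of $B_e$ that plays the role of $z$, the attached copy of $R_z$. These are copies of $H$ in $G-S$, and they are pairwise disjoint because the sets $e\cup P_e$ are.

For the converse we show that every copy $B'$ of $B$ in $G$ has vertex set $e\cup P_e$ for some $e$. Suppose first that $B'$ uses an edge of a copy $R$ of some $R_z$ attached at $y$. Then $B'$ has a vertex in $V(R)\setminus\{y\}$. The graph $B'-y$ is connected, whether or not $y\in V(B')$, and in $G-y$ no edge leaves $V(R)\setminus\{y\}$. So $V(B')\subseteq V(R)$, and since $R$ is an induced subgraph of $G$, we get $B'\subseteq R$, contrary to~\eqref{eq:noB}.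

Hence $B'\subseteq G_0$. Suppose that $B'$ has edges in two different $B_e$, and take a cycle of $B'$ through two such edges; it has length at most $\beta$. Split it into maximal segments whose edges lie in a single $B_e$, say in $B_{e_1},\dots,B_{e_\tau}$ in cyclic order. Then $2\le\tau\le\beta$ and $e_i\ne e_{i+1}$, indices modulo $\tau$. The vertex $y_i$ where the $i$-th segment meets the next one lies in $e_i\cap e_{i+1}$, and $y_1,\dots,y_\tau$ are distinct vertices of the cycle. So $e_1y_1e_2y_2\cdots e_\tau y_\tau e_1$ is a closed walk of length $2\tau\le2\beta$ in $I$ that satisfies the hypothesis of Lemma~\ref{lem:walk}, and $I$ has a cycle of length at most $2\beta$, a contradiction. Thus $B'\subseteq B_e$ for a single $e$, and $V(B')=e\cup P_e$ since both sets have $\beta$ elements.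

Every copy of $H$ in $G-S$ contains a copy of $B$ and hence a hyperedge that avoids $S$. Disjoint copies of $H$ yield disjoint hyperedges, that is, a matching of the same size.
\end{proof}

The assumption $\beta\ge3$ was used twice: to fit a hyperedge into $B$, and to make $B$ $2$-connected. Theorem~\ref{thm:path} shows that the conclusions of Theorem~\ref{thm:clique} can fail when $H$ has no block on three or more vertices.

\subsection{The girth of the incidence graph}

A cycle of $I$ either runs along a rim, which is long because $L>\beta$, or stays among access edges, ports and elements of $\Omega$. In the second case we forget the index $j$ and remember of an element of $\Omega$ only its group. What is left is a graph that records rows, columns and groups of the sets $A_c$.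

\begin{lemma}\label{lem:girth}
Let $\Omega$ be the disjoint union of $\Omega_1,\dots,\Omega_g$, let $A_1,\dots,A_M\subseteq\Omega$ have size at most $t$, where $t\ge2$, and let $c\mapsto(c_1,c_2)$ be a map $[M]\to[s]^2$. Let $J$ be a simple bipartite graph with left nodes $c\in[M]$ and right nodes $(1,a)$, $(2,a)$ for $a\in[s]$ and $\gamma_1,\dots,\gamma_g$, in which $c$ is adjacent to $(1,c_1)$, to $(2,c_2)$, and to $\gamma_i$ whenever $A_c\cap\Omega_i\ne\emptyset$. If $J$ has girth greater than $2\beta$, then the map is injective, and the incidence graph $I$ of the selector hypergraph with these data and the fixed $L$ has girth greater than $2\beta$.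
\end{lemma}

\begin{proof}
Two nodes $c\ne c'$ with the same address would form a $4$-cycle with $(1,c_1)$ and $(2,c_2)$, so the map is injective. Suppose that $\Gamma$ is a cycle of $I$ of length at most $2\beta$.

Assume first that $\Gamma$ contains a rim vertex $w$ of a wheel $W$. The rim vertices and wheel edges of $W$ induce in $I$ a cycle $I_W$ of length $4tL>2\beta$, so $\Gamma\ne I_W$, and $\Gamma$ has a node outside $I_W$. Let $\Pi$ be the maximal subpath of $\Gamma$ inside $I_W$ that contains $w$. A rim vertex of $W$ has exactly two neighbors in $I$, both on $I_W$, so it is not an end of $\Pi$. The ends of $\Pi$ are therefore two different wheel edges $F_r,F_{r'}$, and each has a neighbor outside $I_W$, that is, contains a port or a token. So $r$ and $r'$ are distinct multiples of $L$ in $\mathbb Z_{2tL}$, the distance between $F_r$ and $F_{r'}$ on $I_W$ is at least $2L$, and $\Gamma$ has length at least $2L>2\beta$, a contradiction.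

So $\Gamma$ contains no rim vertex. A wheel edge has at most one neighbor in $I$ that is not a rim vertex, so $\Gamma$ contains no wheel edge, and hence no token. Thus $\Gamma$ alternates between access edges and vertices that are ports or elements of $\Omega$. Map $E_{c,j}\mapsto c$, $x^\iota_{j,a}\mapsto(\iota,a)$, and $\omega\mapsto\gamma_i$ for $\omega\in\Omega_i$. By the hypothesis on $J$, adjacent nodes of $\Gamma$ have adjacent images, so $\Gamma$ maps to a closed walk in $J$ of the same length. To apply Lemma~\ref{lem:walk} we check that the two neighbors on $\Gamma$ of each node have different images. The two neighbors of an access edge are two of its elements; these are of different kinds (port of side $1$, port of side $2$, element of $\Omega$), and different kinds have different images. The two neighbors of a vertex $y$ are distinct access edges $E_{c,j}$ and $E_{c',j'}$. If $y$ is a port, then $j=j'$ and so $c\ne c'$. If $y\in\Omega$ and $c=c'$, then $A_c(j)=y=A_c(j')$ forces $j=j'$, which is impossible; so again $c\ne c'$. Hence $J$ has a cycle of length at most $2\beta$, a contradiction.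
\end{proof}

In the situation of Lemma~\ref{lem:group}, the part of $J$ between clauses and the nodes $\gamma_i$ arises from the variable--clause incidence graph of the formula by merging the variables of each group. We therefore start from a formula whose incidence graph has large girth and bounded degree, and then merge only nodes that are far apart.

\subsection{A formula of large girth}

\begin{lemma}\label{lem:formula}
Let $\lambda=\beta+1$. A $3$-CNF formula $\varphi$ of size $N'$ can be transformed in polynomial time into a $3$-CNF formula $\Phi$ of size $N$ with $N'\le N\le(6\lambda+1)N'$ that is satisfiable if and only if $\varphi$ is, in which every variable occurs at most three times, and whose variable--clause incidence graph is simple and has girth greater than $2\beta$.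
\end{lemma}

\begin{proof}
Replace each variable $y$ with $r\ge1$ occurrences by new variables $y_0,\dots,y_{r\lambda-1}$, add the \emph{ring clauses} $\neg y_i\vee y_{i+1}$ with indices modulo $r\lambda$, and replace the occurrences of $y$ in the \emph{original clauses} by $y_0,y_\lambda,\dots,y_{(r-1)\lambda}$, one each. The ring clauses form a cycle of implications, so they hold exactly when all $y_i$ have the same value, which gives the equivalence. Each $y_i$ occurs in two ring clauses and in at most one original clause, and no clause contains a variable twice. If $\varphi$ has $m$ clauses, it has at most $3m$ occurrences, so $\Phi$ has at most $3\lambda m$ variables and $3\lambda m+m$ clauses; and $N\ge N'$ because every variable of $\varphi$ occurs.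

Deleting the original clauses from the incidence graph leaves disjoint cycles, the \emph{rings}, of lengths $2r\lambda\ge2\lambda$. A cycle without original clauses is a ring. Any other cycle, followed from an original clause to the next original clause on it (possibly the same one), contains in between a path inside one ring from some $y_{i\lambda}$ to some $y_{i'\lambda}$. Here $i\ne i'$, since otherwise the cycle would use two edges from $y_{i\lambda}$ to original clauses, and there is only one. So the path has length at least $2\lambda$. In both cases the cycle has length at least $2\lambda>2\beta$.
\end{proof}

\subsection{Choosing groups and addresses greedily}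

In Section~\ref{sec:clique} about $\sqrt N$ sets shared a row. To merge only distant nodes we need balls of radius $2\beta$ to be small, so at most about $N^\delta$ sets may now share a row, for a small $\delta$. This raises the number of rows to about $N^{1-\delta}$, and the budget of Lemma~\ref{lem:budget} still holds if the set size $t$ is kept near $N^{\delta/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:block}]
Let $\varphi$ have size $N'$, and let $\Phi$ and $N$ be as in Lemma~\ref{lem:formula}. Put
\[
\delta=\frac1{2\beta+2},\quad d=\lceil N^\delta\rceil,\quad b=\Bigl\lfloor\frac\delta2\log N\Bigr\rfloor,\quad g=\Bigl\lceil\frac{2N}b\Bigr\rceil,\quad s=\lceil4N^{1-\delta}\rceil .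
\]
Since $N\ge N'$ and $b=\Theta(\log N)$, for $N'$ above a threshold depending only on $\beta$ we have
\begin{equation}\label{eq:large}
b\ge2,\qquad d\ge\max(3b+1,5),\qquad N^\delta\ge2^{2\beta+1},\qquad N^\delta>b .
\end{equation}

\emph{The initial graph.} Take the incidence graph of $\Phi$, with clauses on the left and variables on the right. Add right nodes $\gamma_1,\dots,\gamma_g$ and left nodes $D_1,\dots,D_g$, with $D_i$ adjacent to $\gamma_i$. The number of left nodes is $M\le N+g\le2N$, because $b\ge2$. To each left node $c$ attach two new right nodes $\pi^1_c,\pi^2_c$ of degree one, and add isolated right nodes $(\iota,a)$ for $\iota\in\{1,2\}$, $a\in[s]$. None of the new nodes lies on a cycle, so the girth is still greater than $2\beta$.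

\emph{Merging.} One at a time, merge every variable into some $\gamma_i$, at most $b$ variables into each, and every $\pi^\iota_c$ into some $(\iota,a)$ of the same side, at most $d$ into each, always choosing a target at distance greater than $2\beta$ from the merged node in the current graph. A target that has reached its capacity is \emph{full}. Merging two right nodes $u,u'$ at distance greater than $2\beta$ keeps the graph bipartite; it keeps it simple, since $u$ and $u'$ have no common neighbor; and it keeps the girth above $2\beta$, since a cycle of the new graph is either a cycle of the old graph or the image of a path of the same length from $u$ to $u'$.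

\emph{A target always exists.} At every stage a clause has degree at most $5$, a node $D_i$ has degree $3$, an unmerged variable or node $\pi^\iota_c$ has degree at most $3$, a node $\gamma_i$ has degree at most $3b+1$, and a node $(\iota,a)$ has degree at most $d$. By~\eqref{eq:large} all degrees are at most $d$. Using $d\le2N^\delta$ and $2\beta\delta=1-2\delta$, the number of nodes within distance $2\beta$ of a given node is at most
\[
\sum_{i=0}^{2\beta}d^i\le2d^{2\beta}\le2^{2\beta+1}N^{1-2\delta}\le N^{1-\delta}.
\]
When a variable is to be merged, at most $N/b$ of the $\gamma_i$ are full and at most $N^{1-\delta}<N/b$ are too close, so fewer than $2N/b\le g$ are excluded. When $\pi^\iota_c$ is to be merged, at most $M/d\le2N^{1-\delta}$ nodes $(\iota,a)$ are full and at most $N^{1-\delta}$ are too close, so at most $3N^{1-\delta}<s$ are excluded. Each step needs one breadth-first search, so the process runs in polynomial time.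

\emph{The instance.} Let $J$ be the final graph, let $Z_i$ be the set of variables merged into $\gamma_i$, and let the address $(c_1,c_2)$ of a left node $c$ be given by the nodes $(1,c_1)$, $(2,c_2)$ into which $\pi^1_c,\pi^2_c$ were merged. Apply Lemma~\ref{lem:group} to $\Phi$ with the groups $Z_1,\dots,Z_g$, and index the resulting sets by the left nodes of $J$: the set $A_\kappa$ by the clause $\kappa$, and the set $A_{D_i}=\Omega_i$ by $D_i$. Let $k=g$ and $t=3\cdot2^b\le3N^{\delta/2}$. The graph $J$ satisfies the hypotheses of Lemma~\ref{lem:girth}: its right nodes are the $(\iota,a)$ and the $\gamma_i$; the node $D_i$ is adjacent to $\gamma_i$; and if $A_\kappa$ meets $\Omega_i$, then $\kappa$ has a variable in $Z_i$ and is adjacent to $\gamma_i$. So the addresses are injective and the incidence graph of the selector hypergraph has girth greater than $2\beta$. Let $G$ be the graph of Lemma~\ref{lem:realize}, $U=V(G)\setminus\Omega$ and $\ell=t(2sL+1)$. By Lemmas~\ref{lem:realize} and~\ref{lem:selector}, a set $S\subseteq\Omega$ satisfies $\nu_H(G-S)<\ell$ if and only if it meets all sets $A_c$, and by Lemmas~\ref{lem:group} and~\ref{lem:formula} such a set with $|S|\le k$ exists if and only if $\varphi$ is satisfiable. The construction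 takes polynomial time, and since $L$ depends only on $H$,
\[
k=O(N/\log N),\qquad 2\le\ell=O(N^{\delta/2}\cdot N^{1-\delta})=O(N^{1-\delta/2}).
\]
As $N'\le N\le(6\lambda+1)N'$, the same bounds hold with $N'$ in place of $N$, and Lemma~\ref{lem:budget} applies with $\eta=\delta/2$.
\end{proof}

\section{The path on three vertices}\label{sec:path}

Write $\nu=\nu_{P_3}$. We want to confine some solution to one of $2^{O(p)}$ vertex sets of size $O(p)$, which can then be searched exhaustively.

Let $(G,U,k,\ell)$ be an instance with $\ell\ge1$, and compute greedily a maximal family of disjoint copies of $P_3$. If it has at least $k+\ell$ members, the answer is no, since $k$ deletions destroy at most $k$ of them. Otherwise let $X$ be the set of vertices it covers, so $|X|<3p$, and let $Y=V(G)\setminus X$. By maximality $G[Y]$ contains no $P_3$. A connected graph on three or more vertices contains $P_3$, so the components of $G[Y]$, which we call \emph{cells}, have at most two vertices. For $A\subseteq X$ let $\mathcal C(A)$ be the set of cells that contain a neighbor of a vertex of $A$, and let $Y(A)$ be the union of these cells.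

The set $X$ is small, but $Y$ need not be, and a solution may delete vertices of $Y$. The simplest case shows which such deletions are wasted. Suppose that every vertex of $X$ is adjacent to every vertex of $Y$ and that there are at least $k+2|X|$ cells. However $S$ is chosen, each vertex of $X\setminus S$ is the middle of its own $P_3$ with ends in untouched cells, so $\nu(G-S)\ge|X\setminus S|$; and $\nu(G-(S\cap X))\le|X\setminus S|$ because every $P_3$ meets $X$. Deleting in $Y$ gains nothing. In general, deletions in $Y$ matter only near a set $A\subseteq X$ that sees few cells, and Hall's theorem separates such a set from the rest. We use it in this form: if finite sets $N_x$, $x\in X_0$, satisfy $|\bigcup_{x\in T}N_x|\ge2|T|$ for all $T\subseteq X_0$, then one can choose two elements from each $N_x$ so that all chosen elements are distinct. This follows from the usual form, applied to the family in which each $N_x$ is listed twice: any $i$ members of that family involve at least $i/2$ indices $x$, so their union has at least $i$ elements.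

\begin{lemma}\label{lem:cells}
If $S$ is a solution, then there is $A\subseteq X\setminus S$ with $|\mathcal C(A)|\le k+2|A|$ such that $S^*=S\cap(X\cup Y(A))$ is a solution.
\end{lemma}

\begin{proof}
Let $X'=X\setminus S$. Call a cell \emph{clean} if it is disjoint from $S$; at most $k$ cells are not clean. Let $\mathcal C'(A)$ be the set of clean cells in $\mathcal C(A)$, and choose $A\subseteq X'$ that minimizes $|\mathcal C'(A)|-2|A|$. Comparing with the empty set gives $|\mathcal C'(A)|\le2|A|$, hence $|\mathcal C(A)|\le k+2|A|$. For $T\subseteq X'\setminus A$ we have $\mathcal C'(A\cup T)=\mathcal C'(A)\cup\mathcal C'(T)$, so comparing with $A\cup T$ gives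
\[
|\mathcal C'(T)\setminus\mathcal C'(A)|=|\mathcal C'(A\cup T)|-|\mathcal C'(A)|\ge2|T| .
\]
Apply Hall's theorem to the sets $N_x=\mathcal C'(\{x\})\setminus\mathcal C'(A)$, $x\in X'\setminus A$. Each $x$ receives two clean cells that contain a neighbor of $x$ and do not belong to $\mathcal C(A)$, and all these cells are distinct. The vertex $x$ with one neighbor in each of its two cells forms a $P_3$. This gives $|X'\setminus A|$ disjoint copies of $P_3$ in $G-S$ that are disjoint from $A\cup Y(A)$. With $G_A=G[A\cup(Y(A)\setminus S)]$, a subgraph of $G-S$, we obtain
\begin{equation}\label{eq:lower}
\nu(G-S)\ge|X'\setminus A|+\nu(G_A).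
\end{equation}

Next, every copy $Q$ of $P_3$ in $G[A\cup Y]$ lies in $A\cup Y(A)$. Indeed, $Q$ meets $A$ because $G[Y]$ contains no $P_3$. If $y\in V(Q)\cap Y$, follow a path in $Q$ from $y$ to the first vertex in $A$; the vertices before it lie in $Y$ and hence in the cell of $y$, and the last of them has a neighbor in $A$, so this cell belongs to $\mathcal C(A)$.

Since $S^*\cap X=S\cap X$, we have $G-S^*-(X'\setminus A)=G[A\cup(Y\setminus S^*)]$. All copies of $P_3$ in this graph lie in $A\cup(Y(A)\setminus S^*)=V(G_A)$, so its packing number is $\nu(G_A)$. Deleting one vertex lowers $\nu$ by at most $1$, so with~\eqref{eq:lower}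
\[
\nu(G-S^*)\le|X'\setminus A|+\nu(G_A)\le\nu(G-S)<\ell .
\]
As $S^*\subseteq S$, it has at most $k$ vertices, all deletable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:path}]
For $\ell=0$ the answer is no. Otherwise compute $X$ as above, or answer no. Enumerate all $A\subseteq X$ with $|\mathcal C(A)|\le k+2|A|$, and for each of them all $S\subseteq(X\cup Y(A))\setminus U$ with $|S|\le k$; accept if some $S$ has $\nu(G-S)<\ell$, tested by Lemma~\ref{lem:pack}. An accepted set is a solution, and by Lemma~\ref{lem:cells} some set is accepted if a solution exists. Cells have at most two vertices, so $|X\cup Y(A)|\le3p+2(k+6p)\le17p$, and the running time is at most $2^{3p}\cdot2^{17p}\cdot2^{O(\ell)}n^{O(1)}=2^{O(p)}n^{O(1)}$.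
\end{proof}

\begin{remark}
The argument uses two properties of $P_3$: graphs without it have components of bounded size, and a vertex with neighbors in two different cells is the middle of a copy. For $K_3$ both fail, since triangle-free graphs have arbitrarily large components and neighbors in different cells are not adjacent. For $K_2$ the analogous properties hold: $X$ is the vertex set of a maximal matching, cells are single vertices, and one neighbor in $Y$ yields a copy. The same proof, with $|\mathcal C'(A)|-|A|$ minimized and the usual form of Hall's theorem, gives $|X\cup Y(A)|\le2p+(k+2p)\le5p$ and hence a $2^{O(p)}n^{O(1)}$ algorithm, which is all that Corollary~\ref{cor:small} needs for $K_2$.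
\end{remark}

\begin{thebibliography}{9}

\bibitem{AYZ}
Alon, Yuster, Zwick, \emph{J. ACM}, 1995.

\bibitem{FFL}
Jacob Focke, Fabian Frei, Shaohua Li, D\'aniel Marx, Philipp Schepper, Roohani Sharma, Karol W\k{e}grzycki, ``Hitting Meets Packing: How Hard Can it Be?'', arXiv:2402.14927 (2024).

\bibitem{IPZ}
Impagliazzo, Paturi, Zane, \emph{JCSS}, 2001.

\end{thebibliography}
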